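# A graph whose DP color function drops below its chromatic polynomial exactly at the large multiples of four

## 1. Three permutations that notice whether 4 divides $m$

Permutations are composed from right to left, and $[a,c]=aca^{-1}c^{-1}$. An *action* of a group on $[m]=\{1,\dots,m\}$ is a homomorphism to $\mathrm{Sym}(m)$. For a permutation $g$ (or a group element acting by one) let $d_g$ be the number of points it moves. It is *fixed-point free*, or *f.p.f.*, on $[m]$ if $d_g=m$. We use constantly that
$$d_g=d_{g^{-1}}=d_{hgh^{-1}},\qquad d_{gh}\le d_g+d_h,\qquad d_g\neq 1,$$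
and that $d_g=2$ means that $g$ is a transposition.

Consider the group and the two elements
$$\Gamma=\langle z,t,y\mid [y,z^2]=1,\ [z,y]^2=1\rangle,\qquad r=z^{-2}tzt^{-1},\qquad b=[z,y].$$

**Lemma 1.** (a) In every action of $\Gamma$ on a finite set in which $r$ acts trivially, $b$ acts trivially. (b) There is an action of $\Gamma$ on $[m]$ with $r$ acting as a transposition and $b$ acting f.p.f. if and only if $4\mid m$.

*Proof.* **Step 1: part (a).** If $r$ acts trivially, then $tzt^{-1}=z^2$ as permutations, so $z$ and $z^2$ have the same order $N$, which is finite because the set is finite. The order of $z^2$ is $N/\gcd(2,N)$, so $N$ is odd and $z=(z^2)^{(N+1)/2}$. Since $y$ commutes with $z^2$, it commutes with its power $z$, and $b=[z,y]$ is trivial.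

**Step 2: the action forces $4\mid m$.** The relation $b^2=1$ makes $b$ an f.p.f. involution, that is, a product of $m/2$ disjoint transpositions. As a commutator of permutations it is even, so $m/2$ is even.

**Step 3: the action exists when $4\mid m$.** Use $\mathbb Z/m$ as the set. Let $z(x)=x+1$; let $y(x)=x+m/2$ for even $x$ and $y(x)=x$ for odd $x$. As $m/2$ is even, $y$ preserves parity. Hence $y$ is an involution, and it commutes with the shift $z^2$. The conjugate $zyz^{-1}$ shifts odd $x$ by $m/2$ and fixes even $x$. So $b=zyz^{-1}y^{-1}$ is $x\mapsto x+m/2$ for all $x$: an f.p.f. involution, and both relations hold.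

It remains to choose $t$. Multiplying a permutation by a transposition whose two points lie in different cycles merges those cycles. The permutation $z^2$ has two cycles, the evens and the odds. So with $\tau=(0\ 1)$ the product $z^2\tau$ is one $m$-cycle. It is conjugate to the $m$-cycle $z$; choose $t$ with $tzt^{-1}=z^2\tau$. Then $r=z^{-2}z^2\tau=\tau$. $\square$

For $m=4$: $z=(0\,1\,2\,3)$, $y=(0\,2)$, $zyz^{-1}=(1\,3)$, $b=(0\,2)(1\,3)$, $z^2\tau=(0\,3\,1\,2)$, and $t$ can be $0\mapsto0$, $1\mapsto3$, $2\mapsto1$, $3\mapsto2$. For $m=6$ the shift by $3$ changes parity, and no other choice can work, since an f.p.f. involution on $6$ points is odd.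

What is this for? We shall build a graph $G$ whose relevant "covers" with $m$ colors are the actions of $\Gamma$ on $[m]$. Certain 5-cycles of $G$ will carry the permutation $r$, and certain 6-cycles the permutation $b$. A 5-cycle carrying a nontrivial permutation *adds* colorings, and a 6-cycle *removes* them. A transposition on 5-cycles will balance, to leading order, an f.p.f. permutation on 6-cycles; lower-order terms then decide in favor of removal, exactly when both can occur together. By Lemma 1 that depends on $m$ modulo $4$.

## 2. Covers, colorings, and the classes $DP_\approx$ and $DP_<$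

All graphs are finite and simple. $P(G,m)$ denotes the chromatic polynomial, the number of proper $m$-colorings of $G$. Recall that for a graph with $n$ vertices
$$P(G,m)=m^n-|E(G)|\,m^{n-1}+O(m^{n-2}).$$

**Definition (cover).** A *cover* of $G$ is a pair $\mathcal H=(L,H)$, where $H$ is a graph and $L$ maps $V(G)$ to subsets of $V(H)$, such that

1. the sets $L(u)$, $u\in V(G)$, partition $V(H)$;
2. each $H[L(u)]$ is complete;
3. there are no edges of $H$ between $L(u)$ and $L(v)$ if $u\ne v$ are not adjacent in $G$;
4. for each edge $uv$ of $G$, the edges of $H$ between $L(u)$ and $L(v)$ form a matching.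

It is *$m$-fold* if all $|L(v)|=m$. An *$\mathcal H$-coloring* is an independent set $I$ of $H$ with $|I|=|V(G)|$. Their number is $P_{DP}(G,\mathcal H)$, and the *DP color function* $P_{DP}(G,m)$ is the minimum of $P_{DP}(G,\mathcal H)$ over all $m$-fold covers.

Since each $L(u)$ is a clique, an $\mathcal H$-coloring picks exactly one element of each $L(u)$, and no two picked elements may be matched. The *identity cover*, with $L(v)=\{v\}\times[m]$ and $(u,i)$ matched to $(v,i)$ for each edge $uv$, has exactly the proper $m$-colorings as its colorings. Hence $P_{DP}(G,m)\le P(G,m)$ for every positive integer $m$.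

For example, take $G=C_4$ and $m=2$, with identity matchings on three edges and the swap $1\leftrightarrow2$ on the fourth. A coloring must change color across the first three edges, so the end vertices of that path of three edges get different colors; the swapped matching forbids exactly this. So there are $0$ colorings, while $P(C_4,2)=2$.

**Definition (the two classes).** $DP_\approx$ is the set of graphs $G$ for which there is an $M$ with $P_{DP}(G,m)=P(G,m)$ for all integers $m\ge M$. $DP_<$ is the set of graphs $G$ for which there is an $M$ with $P_{DP}(G,m)<P(G,m)$ for all integers $m\ge M$.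

The question, from Meiqiao Zhang and Fengming Dong, "DP color functions versus chromatic polynomials (II)", arXiv:2203.07704 (2022): is there a graph in neither class? In other words, can strict inequality and equality both occur for arbitrarily large $m$?

**Theorem 1.** There is a connected graph $G$ such that, for all sufficiently large $m$, $P_{DP}(G,m)<P(G,m)$ if and only if $4\mid m$. Hence $G\notin DP_\approx$ and $G\notin DP_<$. Moreover $P_{DP}(G,\cdot)$ is not eventually equal to a polynomial.

The method gives more (proved in Section 13).

**Theorem 3.** For every eventually periodic set $S\subseteq\mathbb N$ there is a graph $G$ such that for all sufficiently large $m$: $P_{DP}(G,m)<P(G,m)$ if and only if $m\in S$.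

Theorem 2, the general realization statement, appears in Section 5.

**Definition (full cover, holonomy).** An $m$-fold cover is *full* if all matchings are perfect. Any $m$-fold cover can be made full by completing its matchings; this adds edges to $H$ and cannot create colorings. So $P_{DP}(G,m)$ is the minimum over full covers. In a full cover, each step along an edge $uv$ gives a bijection $L(u)\to L(v)$, so a walk from $u$ to $v$ gives a bijection $L(u)\to L(v)$. A closed walk at $v$ gives a permutation of $L(v)$, its *holonomy*.

**Definition ($d_C$).** Let $C$ be a nonempty edge set forming a connected subgraph, with vertex set $V(C)$. For $v\in V(C)$ let $d_C$ be the number of $x\in L(v)$ that are not fixed by the holonomies of *all* closed walks of $C$ at $v$.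

Moving along a walk of $C$ from $v$ to $v'$ conjugates the holonomies, so $d_C$ does not depend on $v$; clearly $0\le d_C\le m$. Choosing a spanning tree of $C$, every closed walk at $v$ is, up to backtracks, a product of loops of the form (tree path)(fundamental cycle)(tree path back). So the holonomies of $C$ at $v$ form a group generated by conjugates of holonomies of fundamental cycles. In particular $d_C=0$ if $C$ is a tree, and for a cycle $C$ the number $d_C$ is the number of points moved by going around once. If $C$ consists of two triangles sharing only $v$, with holonomies $(1\,2)$ and $(2\,3)$ on $L(v)=[4]$, then $d_C=3$, while each triangle has $d=2$.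

The reason for the definition is this. The number of ways to choose one element from each $L(v)$, $v\in V(C)$, with chosen elements matched along *every* edge of $C$, is $m-d_C$: the choice at one vertex propagates, and it is consistent exactly when fixed by all holonomies.

## 3. Trees and cycles

*Trees.* In a full cover of a tree, color the root in $m$ ways; every later vertex must avoid just the partner of its parent's color. So every full cover has $m(m-1)^{n-1}$ colorings, and $P_{DP}=P$.

*Cycles.* Let $G=C_n$ with holonomy moving $d$ points. Count colorings by inclusion–exclusion over the set $A$ of edges along which the chosen elements are matched. If $A\neq E$, then $A$ is a forest and there are $m^{n-|A|}$ choices, as in the identity cover. For $A=E$ there are $m-d$ choices instead of $m$. So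
$$P_{DP}(C_n,\mathcal H)=P(C_n,m)-(-1)^n d.$$
For odd $n$ twisting only adds colorings, so $P_{DP}(C_n,m)=P(C_n,m)$ for all $m$. For even $n$ the best choice for $m\ge2$ is an f.p.f. holonomy, and with $P(C_n,m)=(m-1)^n+(m-1)$ we get $P_{DP}(C_n,m)=(m-1)^n-1$. For $n=4$, $m=2$ this is $0$, as found above. So odd cycles are in $DP_\approx$ and even cycles in $DP_<$.

## 4. The difference from the chromatic polynomial as a sum over holonomies

The cycle computation works in any graph.

**Lemma 2.** For every full $m$-fold cover $\mathcal H$ of $G$,
$$P_{DP}(G,\mathcal H)-P(G,m)=\sum_{j\ge1}\ \sum_{\{C_1,\dots,C_j\}}\ \prod_{i=1}^j\bigl(-(-1)^{|C_i|}d_{C_i}\bigr)\;P\Bigl(G-\bigcup_i V(C_i),\,m\Bigr),\tag{1}$$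
where the inner sum runs over sets of $j$ pairwise vertex-disjoint connected nonempty edge sets. For fixed $G$, and each $U\subseteq V(G)$, as $m\to\infty$,
$$\frac{P(G-U,m)}{P(G,m)}=m^{-|U|}\Bigl(1+\frac{i(U)}m+O(m^{-2})\Bigr),\qquad i(U)=\#\{\text{edges of }G\text{ meeting }U\}.\tag{2}$$

*Proof.* **Step 1: inclusion–exclusion.** Over edge sets $A$ along which the chosen elements are matched,
$$P_{DP}(G,\mathcal H)=\sum_{A\subseteq E(G)}(-1)^{|A|}\prod_{C}(m-d_C),$$
with the product over the components $C$ of $(V,A)$, where $d=0$ for isolated vertices.

**Step 2: expand and regroup.** In each product choose the components $C_1,\dots,C_j$ that contribute $-d_{C_i}$; the others contribute $m$. For fixed $C_1,\dots,C_j$, the set $A$ is the union of the $C_i$ with an arbitrary edge set $A'$ of $G-\bigcup V(C_i)$, since then the $C_i$ are indeed components. Summing $(-1)^{|A'|}m^{\text{number of components of }A'}$ over $A'$ gives $P(G-\bigcup V(C_i),m)$. The term $j=0$ is $P(G,m)$. This is (1).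

**Step 3: the ratio.** Since $G-U$ has $n-|U|$ vertices and $|E(G)|-i(U)$ edges,
$$\frac{P(G-U,m)}{P(G,m)}=m^{-|U|}\,\frac{1-(|E(G)|-i(U))/m+O(m^{-2})}{1-|E(G)|/m+O(m^{-2})},$$
which is (2). $\square$

The number of terms in (1) is bounded in terms of $G$. From now on $O(\cdot)$ constants, and the meaning of "$m$ large", depend only on the fixed graph $G$ with its construction, never on $m$ or on the cover. For large $m$ each ratio (2) is at most $2m^{-|U|}$.

Divide (1) by $P(G,m)$ and look at one cycle of length $\ell$: it contributes about $(-1)^{\ell+1}d\,m^{-\ell}$. Odd cycles are costly to twist and even cycles are profitable; shorter cycles dominate unless the *number of moved points* compensates. A 5-cycle with $d=2$ and a 6-cycle with $d=m$ have contributions of the same order $m^{-5}$.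

## 5. Coupling 5-cycles to 6-cycles

Let us try to use this balance in the most direct way, a 5-cycle and a 6-cycle sharing a vertex $v$. Leave the 5-cycle untwisted and give the 6-cycle an f.p.f. holonomy ($m\ge3$). The 6-cycle has $P(C_6,m)-m$ colorings, and each extends to the 5-cycle in $P(C_5,m)/m$ ways, the number of proper colorings of $C_5$ with prescribed color at $v$. The product is less than $P(C_6,m)P(C_5,m)/m$, the value of the chromatic polynomial. So this graph is in $DP_<$: the two holonomies are independent, and nobody is forced to pay for the 6-cycle.

So if $r$ is the holonomy of the 5-cycles and $b$ that of the 6-cycles, we need: *$r$ trivial forces $b$ trivial*. The obvious way to force this is to make $b$ a consequence of $r$, that is, a product of some number $K$ of conjugates of $r^{\pm1}$ in the group. But then $d_b\le K\,d_r$. With $r$ a transposition, $b$ moves at most $2K$ points, and for $m>2K$ it cannot be f.p.f. The balance is lost for all large $m$.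

So $b$ must *not* be in the normal closure of $r$, and yet it must die in every finite action that kills $r$. Lemma 1(a) does this: its proof uses that a permutation of a finite set has finite order, rather than a bounded rewriting of $b$ in terms of $r$. (By the estimate just made and Lemma 1(b), $b$ there is indeed not in the normal closure of $r$.) We isolate what is needed.

**Definition (admissible system, spectrum).** An *admissible system* is a finite presentation $\Gamma=\langle X\mid R\rangle$ with $X\ne\emptyset$ and nonempty relator words, together with nonempty words $r,b_1,\dots,b_s$ ($s\ge1$) in $X^{\pm1}$, such that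

> $(*)$ in every action of $\Gamma$ on a finite set in which $r$ acts trivially, all $b_i$ act trivially.

Its *spectrum* $\mathrm{Spec}$ is the set of $m$ for which $\Gamma$ has an action on $[m]$ with $r$ acting as a transposition and every $b_i$ acting f.p.f.

Lemma 1 gives the example with $s=1$ and $\mathrm{Spec}=\{m:4\mid m\}$.

**Theorem 2.** For every admissible system there are a connected graph $G$ and an $M$ such that for all $m\ge M$: $P_{DP}(G,m)<P(G,m)$ if and only if $m\in\mathrm{Spec}$.

**Theorem 2 implies Theorem 1.** Apply Theorem 2 to the system of Section 1. By Lemma 1, $\mathrm{Spec}$ is the set of multiples of $4$, so strict inequality holds, for large $m$, exactly when $4\mid m$. Both multiples and non-multiples of $4$ occur beyond every bound, so $G\notin DP_\approx$ and $G\notin DP_<$. If $P_{DP}(G,\cdot)$ were eventually a polynomial, it would agree with $P(G,\cdot)$ at infinitely many $m$ (the non-multiples of $4$), hence identically, contradicting strictness at large multiples of $4$. $\blacksquare$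

Sections 6–12 prove Theorem 2. Fix an admissible system.

## 6. A triangulated complex made of a rose, discs, and annuli

We build a 2-complex $\Delta$ with fundamental group $\Gamma$ whose 1-skeleton is the graph $G$. We want all faces to be triangles, so that violating a relation twists a 3-cycle, which is very costly. We also want the only short essential cycles to be controlled 5-, 6-, 7- and 9-cycles and near relatives of them.

Put $L=1260$ and $D=10$. Note that $2k\mid 1260$ for $k=5,6,7,9$: the quotients are $126,105,90,70$.

**Rose.** $\Theta$ is a wedge at $v_0$ of $|X|$ cycles of length $L$, one per generator. A word $w$ with $|w|$ letters gives a closed walk of length $L|w|$ at $v_0$.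

**Collar of a word $w$.** With $B=L|w|$, take vertices $(i,h)$, $i\in\mathbb Z/B$, $0\le h\le D$. The edges are $(i,h)(i{+}1,h)$, $(i,h)(i,h{+}1)$, $(i,h)(i{+}1,h{+}1)$. The triangles are $\{(i,h),(i{+}1,h),(i{+}1,h{+}1)\}$ and $\{(i,h),(i,h{+}1),(i{+}1,h{+}1)\}$. Layer $0$ is identified with the closed walk of $w$ in $\Theta$; all other vertices are new. So a collar is a triangulated cylinder of circumference $B$ and height $D$, glued along its bottom circle, possibly with overlaps. If $w=zz^{-1}$, for example, then $(i,0)$ and $(2L-i,0)$ are the same vertex of $\Theta$, but $(i,1)$ and $(2L-i,1)$ are different unless $i\in\{0,L\}$.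

**Disc piece of a relator.** A collar of the relator plus an *apex* joined to all of layer $D$, with triangles apex, $(i,D)$, $(i{+}1,D)$.

**Annulus piece $(w,k)$, $k\in\{5,6,7,9\}$.** A collar of $w$, plus *ring 1*, with vertices $c_j$ ($j\in\mathbb Z/2k$), plus the *inner ring*, with vertices $a_i$ ($i\in\mathbb Z/k$). Put $g=B/(2k)$, an integer.

* Between layer $D$ and ring 1: edges $c_jc_{j+1}$, and $c_j(i,D)$ for $jg\le i\le(j+1)g$; triangles $c_j,(i,D),(i{+}1,D)$ for $jg\le i<(j+1)g$, and $c_j,c_{j+1},((j{+}1)g,D)$.
* Between ring 1 and the inner ring: edges $a_ia_{i+1}$, and $a_i$ joined to $c_{2i-1},c_{2i},c_{2i+1}$; triangles $a_ic_{2i-1}c_{2i}$, $a_ic_{2i}c_{2i+1}$, $a_ia_{i+1}c_{2i+1}$.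

In both strips the triangles, in the obvious cyclic order, share consecutive edges, so each strip is a triangulated annulus, and so is the whole piece before gluing.

**Definition ($\Delta$ and $G$).** Glue to $\Theta$: one disc piece per relator; $s$ copies of $(r,5)$; two copies of $(b_i,6)$ for each $i$; $2s-1$ copies of $(b_1,7)$; one copy of $(x,9)$ for each $x\in X$. The result is $\Delta$; its 1-skeleton is $G$.

For the system of Section 1 there are two discs, one $(r,5)$ with $B=6300$, two $(b,6)$ and one $(b,7)$ with $B=5040$, and three $(x,9)$.

*$G$ is a finite simple connected graph.* The only place where simplicity could fail is at layer $0$. The edges from $(i,1)$ to layer $0$ go to $(i,0)$ and $(i-1,0)$, which are consecutive vertices of a walk in $\Theta$ and hence distinct; the edges within layer $0$ are edges of $\Theta$. It follows also that every face is bounded by a 3-cycle of $G$.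

Call ring 1 and an apex *layer* $D+1$, the inner ring layer $D+2$, and all of $\Theta$ layer $0$. Every edge changes the layer by at most $1$, and vertices of different pieces outside $\Theta$ are not adjacent.

*Fundamental group.* Recall that $\pi_1(\Delta,v_0)$ is the edge-path group: closed walks at $v_0$ modulo inserting and deleting backtracks and boundaries of faces. Also recall that freely homotopic closed walks correspond to conjugate elements. The group $\pi_1(\Theta,v_0)$ is free on $X$; attaching a disc along a relator's walk imposes that relator. An annulus deformation retracts onto its outer boundary, so attaching it along that boundary does not change the homotopy type. Hence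
$$\pi_1(\Delta,v_0)\cong\Gamma=\langle X\mid R\rangle,$$
and the inner ring of $(w,k)$, being freely homotopic in the annulus to layer $0$, is freely homotopic in $\Delta$ to the walk of $w$.

## 7. Winding numbers and cycles of length at most nine

To see which short cycles are essential we measure how far an edge travels around an annulus.

**Definition (winding).** In the abstract, unglued annulus $A=(w,k)$ assign angles in $\mathbb R/\mathbb Z$: $a_i\mapsto i/k$, $c_j\mapsto j/2k$, $(i,h)\mapsto i/B$. Give each oriented edge a real *displacement* lifting the angle difference: $1/k$ for $a_ia_{i+1}$; $1/2k$ for $c_jc_{j+1}$; $\pm1/2k$ for $a_ic_{2i\pm1}$; $0$ for $a_ic_{2i}$; $i/B-j/2k\in[0,1/2k]$ for $c_j(i,D)$ with $jg\le i\le(j+1)g$; and $1/B$ or $0$ in the collar. Reversing an edge changes the sign. The *winding* of a closed walk in $A$ is its total displacement, an integer.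

So inner-ring edges have absolute displacement $1/k$, and **all other edges have absolute displacement at most** $1/2k$. Around a triangle the total is an integer of absolute value at most $3/k<1$, hence $0$. So winding is a homomorphism $\pi_1(A)\to\mathbb Z$. The inner ring generates $\pi_1(A)\cong\mathbb Z$ and has winding $k\cdot\frac1k=1$, so winding is an isomorphism. Consequences: winding $0$ implies null-homotopic in $A$; layer $0$ in positive direction has winding $B\cdot\frac1B=1$, so winding $\pm1$ implies freely homotopic to $w^{\pm1}$ in $\Delta$. Example, $k=5$: replace one inner-ring edge $a_ia_{i+1}$ by the detour $a_i,c_{2i+1},a_{i+1}$; the resulting 6-cycle has winding $\frac45+\frac2{10}=1$.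

**Lemma 3.** Let $Z$ be a cycle of $G$ of length at most $9$. Either $Z$ is null-homotopic in $\Delta$, or $Z$ lies in one annulus minus its layer $0$ and has winding $\pm1$ there. Every cycle of length at most $4$ is null-homotopic.

*Proof.* **Step 1: cycles that meet the rose.** Suppose $Z$ meets $\Theta$. Every vertex of $Z$ is at distance at most $4$ from $\Theta$, so it lies in $\Theta$ or in a collar layer at most $4$. A collar is a triangulation of (circle of length $B$)$\times[0,D]$ in which the projection $(x,h)\mapsto(x,0)$ is affine on each simplex and sends each edge to an edge or a vertex. The homotopy $(x,h)\mapsto(x,(1-\theta)h)$, $0\le\theta\le1$, fixes layer $0$, so these homotopies on all collars fit together, and $\Theta$ together with all collars deformation retracts onto $\Theta$. Hence $Z$ is homotopic to a closed walk of length at most $9<L$ in $\Theta$. The edges used by that walk contain no cycle of $\Theta$, so they form a tree and the walk is null-homotopic.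

**Step 2: cycles that miss the rose.** Then $Z$ lies in one piece minus layer $0$. In a disc it is null-homotopic. In an annulus $(w,k)$ its winding is an integer of absolute value at most $9/k\le9/5<2$, so it is $0$ or $\pm1$; if $0$, then $Z$ is null-homotopic.

**Step 3: length at most $4$.** In Step 2 the winding now has absolute value at most $4/5$, so it is $0$. $\square$

## 8. Edge sets that wrap an annulus

The sum (1) involves all connected edge sets $C$, not just cycles. We need those with few vertices that see an essential cycle.

**Definition (wrapping).** A connected edge set $C$ with $|V(C)|\le9$ *wraps* the annulus $A$ if it contains a cycle lying in $A$ minus layer $0$ with winding $\pm1$ there.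

For instance, the inner ring of $(w,5)$ with one pendant edge $a_ic_{2i}$ wraps $(w,5)$. Cycles in $C$ have length at most $|V(C)|\le9$, so by Lemma 3, if $C$ wraps no annulus then all its cycles are null-homotopic.

**Lemma 4.** Let $|V(C)|\le9$ and let $C$ wrap $A=(w,k)$. Then $C$ lies in $A$ minus layer $0$ (so $A$ is the only annulus wrapped by $C$), and the image of $\pi_1(C)$ in $\Gamma$ is conjugate to $\langle w\rangle$. Moreover $|V(C)|\ge k$, and:

(a) if $|V(C)|=k$, then $C$ is the inner ring;

(b) if $|V(C)|=k+1$, then $V(C)$ is the inner ring plus one ring-1 vertex; and if $k+1\le9$, then $\sum_C(-1)^{|C|}=(-1)^{k+1}\,3k$, summed over all $C$ wrapping $A$ with $|V(C)|=k+1$.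

*Proof.* Let $Z\subseteq C$ be a cycle in $A$ minus layer $0$ of winding $\pm1$ and length $\lambda\le9$.

**Step 1: $C$ stays inside $A$.** $Z$ contains a vertex of ring 1 or of the inner ring; otherwise all its edges are collar edges and its winding has absolute value at most $9/B<1$. Such a vertex is at distance at least $D+1=11$ from layer $0$, and $C$ has diameter at most $8$. As $A$ can be left only through layer $0$, $C$ lies in $A$ minus layer $0$.

**Step 2: the group seen by $C$.** Since $C$ contains a cycle of winding $\pm1$, $\pi_1(C)\to\pi_1(A)\cong\mathbb Z$ is onto. The image of $\pi_1(A)$ in $\Gamma$ is conjugate to $\langle w\rangle$.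

**Step 3: how long $Z$ must be.** Let $h$ of the edges of $Z$ lie outside the inner ring. Then $1\le\frac{\lambda-h}k+\frac h{2k}$, that is,
$$h\le2(\lambda-k).$$
So $\lambda\ge k$ and $|V(C)|\ge k$. If $\lambda=k$, then $h=0$ and $Z$ is the inner ring.

**Step 4: the cycles with $\lambda=k+1$.** Now $h\le2$. The case $h=0$ is impossible, since the only cycle in the inner ring has length $k$. The case $h=1$ is impossible, since $Z$ would contain all $k$ ring edges, already a cycle, and one more edge. So $h=2$, and $Z$ contains all ring edges except some $a_ia_{i+1}$. These form a path through all ring vertices from $a_{i+1}$ to $a_i$, and the one further vertex of $Z$ is adjacent to both ends. The neighbors of $a_i$ off the ring are $c_{2i-1},c_{2i},c_{2i+1}$, those of $a_{i+1}$ are $c_{2i+1},c_{2i+2},c_{2i+3}$; as the indices are modulo $2k\ge10$, the only common one is $c_{2i+1}$. So $Z$ is the inner ring with $a_ia_{i+1}$ replaced by $a_i,c_{2i+1},a_{i+1}$.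

**Step 5: part (a).** If $|V(C)|=k$, then $\lambda=k$ and $Z$ is the inner ring, which is an induced cycle of $G$. So $C=Z$.

**Step 6: part (b), the vertex set.** If $|V(C)|=k+1$, then $\lambda\in\{k,k+1\}$. By Steps 3 and 4 and connectedness, $V(C)$ is the ring plus a vertex adjacent to it, hence some $v=c_j$.

**Step 7: part (b), the signed count.** Let $k+1\le9$.

* If $j=2i$ is even, the only neighbor of $v$ on the ring is $a_i$. Then $C$ must be the ring plus the edge $va_i$: one set, with sign $(-1)^{k+1}$.
* If $j=2i+1$, the graph $G[V(C)]$ has $k+2$ edges: the ring, $va_i$, and $va_{i+1}$. A connected spanning $C$ with $k$ edges is a tree and does not wrap. With all $k+2$ edges it wraps: sign $(-1)^k$. With $k+1$ edges, omitting $va_i$ or $va_{i+1}$ leaves the ring, and omitting $a_ia_{i+1}$ leaves the cycle of Step 4, of winding $\frac{k-1}k+\frac2{2k}=1$. These three wrap, with sign $(-1)^{k+1}$. Omitting another ring edge leaves the triangle $va_ia_{i+1}$ as the only cycle, of winding $0$, so $C$ does not wrap. The sum is $(-1)^k+3(-1)^{k+1}=2(-1)^{k+1}$.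

There are $k$ even and $k$ odd values of $j$, so the total is $(-1)^{k+1}(k+2k)$. $\square$

## 9. Covers that twist a triangle

We now compare, for large $m$, the number $F=P_{DP}(G,\mathcal H)$ for a full $m$-fold cover $\mathcal H$ with $P=P(G,m)>0$. Let $D_3=\sum_Td_T$ over all 3-cycles $T$ of $G$. This section shows: **if $D_3\ge1$, then $F>P$.**

**Step 1: null-homotopic cycles move few points.** A null-homotopic cycle of $G$ can be reduced to a constant walk by finitely many insertions and deletions of backtracks and face boundaries. As $G$ has finitely many cycles, the number of moves needed is bounded in terms of $G$. Write $\eta(\cdot)$ for the bijection of a walk. Backtracks do not change holonomy. Inserting a face boundary $\partial f$ in $W=\alpha\beta$ changes $\eta(W)=\eta(\beta)\eta(\alpha)$ into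
$$\eta(\beta)\eta(\partial f)\eta(\alpha)=\bigl[\eta(\beta)\,\eta(\partial f)\,\eta(\beta)^{-1}\bigr]\,\eta(W).$$
So the holonomy of a null-homotopic cycle is a product of boundedly many conjugates of (face holonomies)$^{\pm1}$. Each face is bounded by a 3-cycle, so each factor moves at most $D_3$ points, and the product moves $O(D_3)$.

**Step 2: bounds on $d_C$.** The holonomy group of $C$ at a vertex is generated by boundedly many conjugates of holonomies of fundamental cycles. So if all cycles of $C$ are null-homotopic, then $d_C=O(D_3)$. Otherwise $C$ contains an essential cycle, so $|V(C)|\ge5$ by Lemma 3, and $d_C\le m$.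

**Step 3: the main terms.** If $d_C>0$, then $C$ contains a cycle, so $|V(C)|\ge3$; those with $|V(C)|=3$ are the 3-cycles. A 3-cycle $T$ contributes $-(-1)^3d_T=+d_T$ times $P(G-V(T),m)/P\ge\frac12m^{-3}$ to $(F-P)/P$. The other $j=1$ terms have $|V(C)|\ge4$, and by Step 2 they sum to $O(D_3m^{-4}+m\cdot m^{-5})$.

**Step 4: several components.** For every $C$ with $d_C>0$, Step 2 gives $d_Cm^{-|V(C)|}=O(D_3m^{-3}+m^{-4})$, and also $d_Cm^{-|V(C)|}\le m\cdot m^{-3}=m^{-2}$. A term with $j\ge2$ is $O(1)$ times a product of $j$ such factors; use the first bound for one factor and the second for the rest. These terms sum to $O\bigl((D_3m^{-3}+m^{-4})m^{-2}\bigr)$.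

Altogether, for $D_3\ge1$ and $m$ large,
$$\frac{F-P}P\ge\tfrac12D_3m^{-3}-O(D_3m^{-4}+m^{-4})>0.$$

## 10. Covers that twist no triangle are actions of $\Gamma$

**From covers to actions.** Let $D_3=0$. All faces have trivial holonomy, so the holonomy of closed walks at $v_0$ is unchanged by backtracks and face boundaries. Hence it gives an action of $\pi_1(\Delta,v_0)=\Gamma$ on $L(v_0)\cong[m]$. (With maps composed from right to left, concatenation gives $\eta(\alpha\beta)=\eta(\beta)\eta(\alpha)$; replacing each $\eta$ by its inverse makes this a homomorphism and does not change numbers of moved points.)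

**From actions to covers.** Every action of $\Gamma$ on $[m]$ arises. Fix a spanning tree of $G$; put the identity matching on tree edges, and on each other edge the permutation of the corresponding loop at $v_0$ (tree path, edge, tree path), with the same convention. A closed walk at $v_0$ is, up to backtracks, a product of such loops, so its holonomy is the permutation of its class in $\Gamma$. In this cover the holonomy of every null-homotopic closed walk is trivial, at any base point. Every 3-cycle is null-homotopic by Lemma 3, so $D_3=0$.

**The numbers $d_C$.** Let $D_3=0$. If all cycles of $C$ are null-homotopic, then $d_C=0$ (Step 2 of Section 9 with $D_3=0$). If $|V(C)|\le9$ and $C$ wraps $(w,k)$, then by Lemma 4 $d_C$ is the number of points moved by a conjugate of $\langle w\rangle$, so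
$$d_C=d_w .$$
If $d_C>0$ and $|V(C)|\le9$, then $C$ wraps exactly one annulus. If $d_C>0$, then $|V(C)|\ge5$.

Since $d_r\ne1$, two cases remain: $d_r=0$ and $d_r\ge2$.

## 11. Actions in which $r$ is trivial

This section shows: **if $D_3=0$ and $d_r=0$, then $F\ge P$.** Here $(*)$ and the 9-rings are used.

By $(*)$ all $d_{b_i}=0$, so the 5-, 6- and 7-annuli contribute nothing from sets with at most $9$ vertices. But the action may be nontrivial, and larger sets $C$ could contribute with negative sign. The annuli $(x,9)$ dominate them. Let $D'=\sum_{x\in X}d_x$. A point fixed by all generators is fixed by $\Gamma$, so at most $D'$ points are moved by some element of $\Gamma$, and $d_C\le D'$ for all $C$.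

**Step 1: sets with at most $9$ vertices.** If $d_C>0$ and $|V(C)|\le9$, then $C$ wraps some $(w,k)$ with $d_w>0$, so this is some $(x,9)$. By Lemma 4, $|V(C)|=9$ and $C$ is its inner ring. Its $j=1$ term is $-(-1)^9d_xm^{-9}(1+O(1/m))=+d_xm^{-9}(1+O(1/m))$.

**Step 2: everything else.** Terms with $j=1$ and $|V(C)|\ge10$ sum to $O(D'm^{-10})$. In terms with $j\ge2$ each component has $d_{C_i}\le D'\le |X|m$ and at least $9$ vertices. Moreover $d_{C_i}\le m$, so these terms are $O(D'm^{j-1}m^{-9j})=O(D'm^{-17})$.

Hence $(F-P)/P\ge D'm^{-9}(1-O(1/m))\ge0$ for large $m$.

## 12. Actions in which $r$ is nontrivial, and the end of the proof of Theorem 2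

Let $D_3=0$ and $d_r\ge2$. We compute $\Phi:=m^6(F-P)/P$ up to an error that tends to $0$ when $d_r=2$.

**Step 1: one annulus $(w,k)$ with $k\in\{5,6,7\}$.** The inner ring meets $k$ ring edges and $3k$ edges to ring 1, so $i(\text{inner ring})=4k$. In (1), as $j=1$ terms, the ring has coefficient $-(-1)^kd_w=(-1)^{k+1}d_w$. By Lemma 4(b), the sets with $k+1$ vertices have total coefficient $-(-1)^{k+1}3k\,d_w=(-1)^{k+1}(-3k)d_w$. Wrapping sets with $k+2$ to $9$ vertices give $O(d_wm^{-k-2})$. With (2), the sets with at most $9$ vertices wrapping this annulus contribute to $(F-P)/P$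
$$(-1)^{k+1}d_w\Bigl[m^{-k}\bigl(1+\tfrac{4k}m\bigr)-3k\,m^{-k-1}+O(m^{-k-2})\Bigr]=(-1)^{k+1}d_wm^{-k}\Bigl(1+\frac km+O(m^{-2})\Bigr).$$

**Step 2: the negligible terms.** The $(x,9)$ annuli contribute $O(m\cdot m^{-9})$; sets with $|V(C)|\ge10$ contribute $O(m\cdot m^{-10})$; terms with $j\ge2$ are $O(m^jm^{-5j})=O(m^{-8})$, because $d_C>0$ forces $|V(C)|\ge5$.

**Step 3: adding up.** With $s$ copies of $(r,5)$, two of each $(b_i,6)$, and $2s-1$ of $(b_1,7)$,
$$\Phi=s\,d_r(m+5)-2\Bigl(1+\frac6m\Bigr)\sum_{i=1}^sd_{b_i}+(2s-1)\frac{d_{b_1}}m+\varepsilon,\qquad|\varepsilon|\le c\,\frac{1+d_r}m,\tag{3}$$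
where $c$ depends only on $G$. The errors are $O(d_r/m)$ from the 5-annuli, $O(m\cdot m^{-2})$ from the 6-annuli, $O(m\cdot m^{-2})$ from the 7-annuli, and $O(m^{-2})$ from Step 2.

**Step 4: $d_r\ge3$ gives $F>P$.** Since $\sum d_{b_i}\le sm$ and $d_r-2\ge d_r/3$,
$$\Phi\ge s(d_r-2)m-12s-c\,\frac{1+d_r}m\ge\frac s3d_rm-12s-c\,\frac{1+d_r}m>0.$$

**Step 5: $d_r=2$.** Now $r$ acts as a transposition and $|\varepsilon|\le3c/m$. Put $\delta_i=m-d_{b_i}\ge0$ and $\delta=\sum\delta_i$; then all $b_i$ are f.p.f. exactly when $\delta=0$. Substituting in (3),
$$\begin{aligned}\Phi&=2sm+10s-2sm+2\delta-12s+\frac{12\delta}m+(2s-1)-\frac{(2s-1)\delta_1}m+\varepsilon\\&=2\delta-1+\frac{12\delta-(2s-1)\delta_1}m+\varepsilon.\end{aligned}$$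
If $\delta\ge1$, then $2\delta-1\ge\delta$ and $\delta_1\le\delta$, so $\Phi\ge\delta(1-2s/m)-3c/m>0$ and $F>P$. If $\delta=0$, then $\Phi\le-1+3c/m<0$ and $F<P$.

The 7-annuli put the threshold in the right place. Without them the constant would be $2\delta-2s$ in place of $2\delta-1$: negative, hence $F<P$ for large $m$, for every $\delta<s$, and undecided at this order when $\delta=s$.

**Step 6: conclusion.** For all large $m$: a full $m$-fold cover with $F<P$ must have $D_3=0$ (Section 9), $d_r\ge2$ (Section 11), and then $d_r=2$ and $\delta=0$ (Steps 4 and 5), so its action shows $m\in\mathrm{Spec}$. Conversely, if $m\in\mathrm{Spec}$, Section 10 turns the action into a full cover with $D_3=0$, $d_r=2$, $\delta=0$, so $F<P$. If $m\notin\mathrm{Spec}$, every full cover has $F\ge P$, and with $P_{DP}(G,m)\le P(G,m)$ we get equality. This proves Theorem 2, and with Section 5 also Theorem 1. $\blacksquare$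

## 13. Prescribing any eventually periodic set

For Theorem 3 we need systems whose spectrum is a given residue class. The commutator $u=[z,y]$ of Section 1 can be given all cycles of length $q$ instead of $2$; this yields the multiples of $2q$. To shift by $\kappa$, we reserve $\kappa$ points on which $u$ is trivial and something else moves everything: one or two copies of symmetric groups, generated by conjugates of $r$.

Recall the Coxeter generators $s_1,\dots,s_{k-1}$ of $S_k$, with $s_j=(j\ \,j{+}1)$ in the natural action. The relations are $s_j^2=1$, $(s_js_{j+1})^3=1$, and $[s_j,s_{j'}]=1$ for $|j-j'|\ge2$; all $s_j$ are conjugate. For odd $k\ge3$ the normal subgroups of $S_k$ are $1,A_k,S_k$.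

**Lemma 5.** Let $k\ge3$ be odd and let $S_k$ act on $[m]$ with $s_1$ acting as a transposition. Then one of the following holds.

* *Sign type:* all $s_j$ act as one and the same transposition, and $s_1\cdots s_{k-1}$ acts trivially.
* *Natural type:* there is a set $K\subseteq[m]$ with $|K|=k$ such that the image is $\mathrm{Sym}(K)$, acting trivially off $K$, and $s_1\cdots s_{k-1}$ acts as a $k$-cycle on $K$. Every permutation of $[m]$ commuting with the image fixes $K$ pointwise.

*Proof.* The kernel is not $S_k$.

**Step 1: kernel $A_k$.** The image has order $2$ and all $s_j$ lie outside $A_k$, so they act as the same transposition; the product of $k-1$ of them is trivial, as $k-1$ is even.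

**Step 2: kernel $1$.** The $s_j$ are conjugate, so they act as transpositions, and these are distinct. The product of $s_j$ and $s_{j+1}$ has order $3$, so their supports share exactly one point. So the supports are the $k-1$ edges of a connected graph on a set $K$, and the image, generated by these transpositions, is $\mathrm{Sym}(K)$. By faithfulness $|K|!=k!$, so $|K|=k$. A connected graph with $k$ vertices and $k-1$ edges is a tree. Multiplying its transpositions one after another, the cycles at each stage are the components of the forest used so far, so each step merges two different cycles; the product is a $k$-cycle on $K$. Finally, a permutation commuting with $\mathrm{Sym}(K)$ preserves its set $K$ of moved points and acts on $K$ by an element centralizing $\mathrm{Sym}(K)$, which is the identity since $k\ge3$. $\square$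

**Lemma 6.** Let $4\mid q$, $p\in\{1,2\}$, $k_1,\dots,k_p\ge3$ odd, $\kappa=\sum k_i$. There is an admissible system such that, for $m>\kappa$, $m\in\mathrm{Spec}$ if and only if $m\equiv\kappa\pmod{2q}$.

*Proof.* **Step 1: the system.** Generators: $z,t,y$, and $x_i$, $s^{(i)}_1,\dots,s^{(i)}_{k_i-1}$ for $1\le i\le p$. Put $r=z^{-2}tzt^{-1}$ and $u=[z,y]$. Relations:

* $[y,z^2]=1$ and $u^q=1$;
* the Coxeter relations of $S_{k_i}$ for $s^{(i)}_1,\dots,s^{(i)}_{k_i-1}$;
* $s^{(i)}_1=x_irx_i^{-1}$ and $[u,s^{(i)}_j]=1$;
* if $p=2$, $[s^{(1)}_j,s^{(2)}_{j'}]=1$.

Put $\pi_i=s^{(i)}_1\cdots s^{(i)}_{k_i-1}$ and $\pi=\pi_1\cdots\pi_p$. The words $b$ are $b_\ell=u^{q/\ell}\pi$, one for each prime $\ell\mid q$.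

**Step 2: it is admissible.** Let $r$ act trivially on a finite set. Then $u$ does, by the argument for Lemma 1(a), which uses only $[y,z^2]=1$. Also $s^{(i)}_1$ does, hence all $s^{(i)}_j$, which are conjugate to it, hence $\pi$ and all $b_\ell$.

**Step 3: necessity, excluding sign type.** Let $r$ act as a transposition and all $b_\ell$ f.p.f. on $[m]$. Each $s^{(i)}_1$ is a conjugate of $r$, so Lemma 5 applies to each index. Suppose index $i$ has sign type, with common transposition $\sigma=(\alpha\ \gamma)$. Then $\pi_i$ is trivial. For the other index $i'$, if any: if it has sign type, $\pi_{i'}$ is trivial; if it has natural type on $K_{i'}$, then $\sigma$ commutes with $\mathrm{Sym}(K_{i'})$, so $\sigma$ fixes $K_{i'}$ pointwise, $\alpha\notin K_{i'}$, and $\pi_{i'}$ fixes $\alpha$. So $\pi$ fixes $\alpha$. As $u$ commutes with $\sigma$, it preserves $\{\alpha,\gamma\}$, so $u^2$ fixes $\alpha$. Since $4\mid q$, the number $q/\ell$ is even for every prime $\ell\mid q$. So $b_\ell$ fixes $\alpha$, a contradiction.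

**Step 4: necessity, the congruence.** So every index has natural type, on a set $K_i$. If $p=2$, $\mathrm{Sym}(K_2)$ commutes with $\mathrm{Sym}(K_1)$ and so fixes $K_1$ pointwise; hence $K_1\cap K_2=\emptyset$. Also $u$ fixes $K=\bigcup K_i$ pointwise, and $|K|=\kappa$. Off $K$, $\pi$ is trivial, so every $u^{q/\ell}$ is f.p.f. there. A cycle of $u$ off $K$ has length dividing $q$ since $u^q=1$; if the length were a proper divisor of $q$, it would divide some $q/\ell$ and $u^{q/\ell}$ would fix its points. So all cycles of $u$ off $K$ have length exactly $q$, and $m-\kappa=qe$ with $e$ the number of these cycles. As $q$ is even, $u$ has sign $(-1)^e$; as a commutator it is even. So $e$ is even and $m\equiv\kappa\pmod{2q}$.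

**Step 5: sufficiency.** Let $m=\kappa+2h$ with $h>0$, $q\mid h$. Take the set $\mathbb Z/2h\sqcup K_1\sqcup\dots\sqcup K_p$ with $|K_i|=k_i$. Let $S_{k_i}$ act naturally on $K_i$ and trivially elsewhere. Let $z$ be $x\mapsto x+1$ on $\mathbb Z/2h$, and let $y$ be $x\mapsto x+2h/q$ on even $x\in\mathbb Z/2h$ and the identity on odd $x$; both fix all $K_i$ pointwise. As $2h/q$ is even, $y$ is a permutation preserving parity, and $[y,z^2]=1$. The conjugate $zyz^{-1}$ shifts odd $x$ by $2h/q$ and fixes even $x$, so $u=zyz^{-1}y^{-1}$ shifts odd $x$ by $2h/q$ and even $x$ by $-2h/q$. Thus $u^q=1$; and $u$ fixes all $K_i$ pointwise, so it commutes with all $s^{(i)}_j$.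

With $\tau=(0\ 1)$, where $0,1\in\mathbb Z/2h$, the permutation $z^2\tau$ is a $2h$-cycle on $\mathbb Z/2h$ (it merges the evens and the odds) fixing all $K_i$ pointwise, like $z$. So $tzt^{-1}=z^2\tau$ for some $t$, and $r=\tau$. Choose $x_i$ conjugating $\tau$ to the transposition $s^{(i)}_1$. The groups $S_{k_i}$ for different $i$ commute, having disjoint supports. Finally, $b_\ell$ acts on $\mathbb Z/2h$ as shifts by $\pm\frac q\ell\cdot\frac{2h}q=\pm2h/\ell\ne0$, and on $K_i$ as the $k_i$-cycle $\pi_i$. So all $b_\ell$ are f.p.f. $\square$

**Proof of Theorem 3.** **Step 1: one graph per residue class.** Let $S$ be eventually periodic with period $N$ and put $q=4N$. Up to finitely many elements, $S$ is a finite union of residue classes modulo $2q=8N$. Choose for each class a representative $\kappa\ge6$. If $\kappa$ is odd take $p=1$, $k_1=\kappa$; if $\kappa$ is even take $p=2$, $k_1=3$, $k_2=\kappa-3$, which is odd and at least $3$. Lemma 6 and Theorem 2 give a graph $G_\kappa$ with $P_{DP}(G_\kappa,m)<P(G_\kappa,m)$, for large $m$, exactly when $m\equiv\kappa\pmod{2q}$.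

**Step 2: take the union.** Let $G$ be the disjoint union of these $G_\kappa$ (or $G=K_1$ if there are no classes, where $P_{DP}=P=m$). $P$ is multiplicative over disjoint unions. So is $P_{DP}$: a cover of a disjoint union is a disjoint union of covers, the numbers of colorings multiply, and the minimum of a product of independently chosen nonnegative factors is the product of the minima. For large $m$ we have $0\le P_{DP}(G_\kappa,m)\le P(G_\kappa,m)$ and $P(G_\kappa,m)>0$ for all the $\kappa$. If all factors are equal, so are the products; if some factor $\kappa_0$ is strict, then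
$$\prod_\kappa P_{DP}(G_\kappa,m)\le P_{DP}(G_{\kappa_0},m)\prod_{\kappa\ne\kappa_0}P(G_\kappa,m)<\prod_\kappa P(G_\kappa,m).$$
So strict inequality holds for $G$ if and only if it holds for some $G_\kappa$, that is, for large $m$, if and only if $m\in S$. $\blacksquare$
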